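# Periodic orbits that travel together: an extra attracting cycle made by surgery, and the number of fixed points of $f^n$

## 1. The map $f\circ H$ and its attracting cycles

Let $f:\overline{\mathbb C}\to\overline{\mathbb C}$ be a rational map of degree $d\ge 2$. Take a homeomorphism $H$ of the sphere that differs from the identity by a tiny correction, and look at
$$\tilde f=f\circ H .$$
Suppose for a moment that some iterate $f^m$ were the identity on a small disc, and that $H$ disturbed the orbit only on its first passage through that disc. Then $\tilde f^m$ would equal $H$ there. We choose $H$, so we could take $H(w)=w+\varepsilon v(w)$ with a polynomial $v$ that has as many zeros of negative slope as we please, and each of them would be an attracting fixed point of $\tilde f^m$. For instance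
$$v(w)=-w\left(w-\tfrac18\right)\left(w-\tfrac14\right)\left(w-\tfrac38\right)\left(w-\tfrac12\right)$$
has negative derivative at $0,\frac14,\frac12$, so $w+\varepsilon v(w)$ has three attracting fixed points for small $\varepsilon>0$. But a rational map of degree $2$ has at most two attracting cycles, and in degree $d$ the bound is $2d-2$. The map $\tilde f$ is not rational. Lemma 1 below says that it obeys the same bound, provided that the region where $H$ is not holomorphic is thrown into the attracting set.

This construction serves to bound the number of fixed points of $f^n$ whose whole orbits stay close together. Many such points force $f^n$ to be extremely close to the identity on a disc, and then the construction produces $2d-1$ attracting cycles, one too many. First we set up the construction; the precise problem comes in Section 2.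

**Spherical notation.** $\mathrm{dist}$ is the spherical metric with density $2|dz|/(1+|z|^2)$; another normalization changes distances by a constant factor, which is irrelevant below. $B(a,r)$ is a spherical ball, $\mathbb D_r=\{|x|<r\}$, and $D(x,r)$ is a Euclidean disc. The spherical derivative is $f^{\#}(z)=|f'(z)|\frac{1+|z|^2}{1+|f(z)|^2}$, the local stretching of $f$ in the metric $\mathrm{dist}$. Fix $L\ge2$ with $f^{\#}\le L$, so that $\mathrm{dist}(f(x),f(y))\le L\,\mathrm{dist}(x,y)$. For $a\in\overline{\mathbb C}$ let $\sigma_a$ be a rotation of the sphere taking $a$ to $0$, read in the standard coordinate. It is an isometry.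

Integrating the density along a radius gives $\mathrm{dist}(a,x)=2\arctan|\sigma_a(x)|$. Hence $\mathrm{dist}(a,x)<\pi/2$ if and only if $|\sigma_a(x)|<1$, and since $r\le 2\arctan r\le2r$ for $0\le r\le1$, in that case
$$|\sigma_a(x)|\le\mathrm{dist}(a,x)\le2|\sigma_a(x)|.\tag{1}$$
For $z,w\in\mathbb C$ the density is at most $2$ along the segment, so the first inequality below holds. If $|z|,|w|<1$, the geodesic stays in the hemisphere $\mathbb D_1$, which is convex and on which the density is at least $1$; this gives the second.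
$$\mathrm{dist}(z,w)\le2|z-w|,\qquad |z-w|\le\mathrm{dist}(z,w)\ \text{ if }|z|,|w|<1.\tag{2}$$

**Facts on quasiconformal maps.** A quasiconformal homeomorphism $H$ has a Beltrami coefficient $\mu_H=\bar\partial H/\partial H$, defined almost everywhere, with $\|\mu_H\|_\infty<1$. Example: $H(z)=z+k\bar z$ with $|k|<1$ has $\mu_H=k$. A quasiregular map is a holomorphic map composed with a quasiconformal one, such as $f\circ H$. A measurable $\mu$ with $\|\mu\|_\infty<1$ can be pulled back by a quasiregular $F$. The pullback satisfies $(F\circ G)^*=G^*F^*$, the coefficient of $F$ itself is $F^*0$, and for holomorphic $F$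
$$(F^*\mu)(x)=\mu(F(x))\,\overline{F'(x)}/F'(x),$$
so that $|F^*\mu|=|\mu|\circ F$ a.e. and $F^*0=0$. Also $(f\circ H)^*0=H^*0=\mu_H$. Quasiregular maps and their preimages preserve null sets. A quasiregular map with zero coefficient is holomorphic. The measurable Riemann mapping theorem: for every measurable $\mu$ on $\overline{\mathbb C}$ with $\|\mu\|_\infty<1$ there is a quasiconformal $\Phi$ with $\Phi^*0=\mu$.

**Fatou's bound.** Every attracting cycle of a rational map attracts a critical point. A rational map of degree $d$ has $2d-2$ critical points with multiplicity, so it has at most $2d-2$ attracting cycles. Example: $z^2$ has exactly two, the fixed points $0$ and $\infty$.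

**Lemma 1 (surgery).** Let $H:\overline{\mathbb C}\to\overline{\mathbb C}$ be a quasiconformal homeomorphism and $\tilde f=f\circ H$. Let $E$ be open and $V$ closed with $E\cap V=\emptyset$, let $H$ be holomorphic off $V$, and let $\tilde f(E)\subset E$, $\tilde f(V)\subset E$. Then $\tilde f$ has at most $2d-2$ attracting cycles in $E$. (On $E$ the map $\tilde f$ is holomorphic, so multipliers make sense.)

*Proof.* **Step 1: an invariant coefficient.** We look for a Beltrami coefficient $\mu$ with $\tilde f^*\mu=\mu$ that vanishes on $E$. Let $U=\bigcup_{k\ge0}\tilde f^{-k}(E)$. Since $\tilde f(E)\subset E$, the open sets $\tilde f^{-k}(E)$ increase with $k$. Put $\mu=0$ off $U$, and $\mu=(\tilde f^k)^*0$ on $\tilde f^{-k}(E)$. This is consistent: on $\tilde f^{-k}(E)$,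
$$(\tilde f^{k+1})^*0=(\tilde f^k)^*(\tilde f^*0)=(\tilde f^k)^*0,$$
because $\tilde f^k$ takes values in $E$, where $\tilde f$ is holomorphic. With $k=0$ we get $\mu=0$ on $E$.

**Step 2: $\|\mu\|_\infty<1$.** This is where $\tilde f(V)\subset E$ enters. Let $x\in U$ and let $k$ be the first time with $\tilde f^k(x)\in E$. If $\tilde f^i(x)\in V$ for some $i<k$, then $\tilde f^{i+1}(x)\in E$, so $i=k-1$. Thus among the $k$ steps only the last one can be non-holomorphic, and $|\mu(x)|$ is either $0$ or $|\mu_H(\tilde f^{k-1}(x))|$. Hence $\|\mu\|_\infty\le\|\mu_H\|_\infty<1$.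

**Step 3: $\tilde f^*\mu=\mu$ a.e.** On $E$ both sides are $0$. If $x\in\tilde f^{-k}(E)$ with $k\ge1$, then $\tilde f(x)\in\tilde f^{-(k-1)}(E)$ and $\tilde f^*\mu=\tilde f^*(\tilde f^{k-1})^*0=(\tilde f^k)^*0=\mu$ at $x$. The complement of $U$ is completely invariant: $\tilde f(x)\in U$ implies $x\in U$ by definition, and $\tilde f^k(x)\in E$ implies $\tilde f^k(\tilde f(x))\in\tilde f(E)\subset E$. Since $V\subset\tilde f^{-1}(E)\subset U$, points off $U$ are not in $V$; so $\tilde f$ is holomorphic near them and both sides vanish. Preservation of null sets makes these a.e. statements legitimate.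

**Step 4: straightening.** Choose $\Phi$ quasiconformal with $\Phi^*0=\mu$. Then $(\Phi\tilde f)^*0=\tilde f^*\mu=\mu=\Phi^*0$, so $\Phi\tilde f\Phi^{-1}$ has zero coefficient. It is a holomorphic self-map of the sphere, that is, a rational map, and its degree is $d$. Since $\mu=0$ on $E$, $\Phi$ is conformal on $E$, so attracting cycles of $\tilde f$ in $E$ become attracting cycles of this rational map. There are at most $2d-2$ of them. $\square$

**Lemma 2 (perturbing the identity).** Let $g:\mathbb C\to\mathbb C$ be smooth with compact support and Lipschitz constant at most $\frac12$. Then $H=\mathrm{id}+g$ is a quasiconformal homeomorphism of $\overline{\mathbb C}$.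

*Proof.* For given $\eta$, the equation $H(\zeta)=\eta$ reads $\zeta=\eta-g(\zeta)$ and has a unique solution by the contraction principle, so $H$ is bijective. The differential of $g$ has norm $|\partial g|+|\bar\partial g|\le\frac12$, so that of $H$ is invertible, and $H$ is a diffeomorphism of $\mathbb C$ which is the identity near $\infty$. Finally
$$|\mu_H|=\frac{|\bar\partial g|}{|1+\partial g|}\le\frac{\frac12-|\partial g|}{1-|\partial g|}\le\frac12 .\qquad\square$$

Throughout, $\chi:[0,\infty)\to[0,1]$ is a smooth cutoff with $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$ and $|\chi'|\le2$. All our perturbations will have the form $H(\zeta)=\zeta+\varepsilon\chi(|\zeta|/R)h(\zeta)$ with $h$ a polynomial. Such an $H$ is holomorphic off the annulus $V=\{R\le|\zeta|\le2R\}$.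

## 2. Bunches of periodic orbits and Hypothesis H

Let $J(f)$ be the Julia set and $\mathrm{Per}_n=\{x\in J(f):f^n(x)=x\}$; here $n$ need not be the minimal period. How many points of $\mathrm{Per}_n$ can have orbits that stay exponentially close to each other during the whole period? The following condition, from Feliks Przytycki, "Thermodynamic formalism methods in one-dimensional real and complex dynamics", arXiv:1806.06186 (2018), says that the number is subexponential.

**Hypothesis H.** For every $\delta>0$ and all $n$ large enough, if for a set $\mathcal P\subset\mathrm{Per}_n$, for all $p,q\in\mathcal P$ and all $i:0\le i<n$,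
$$\mathrm{dist}(f^i(p),f^i(q))<\exp(-\delta n),$$
then $\#\mathcal P\le\exp(\delta n)$.

The problem is to determine whether H holds for every rational map of degree at least $2$, and in particular whether large bunches can sit near a Cremer point.

**Definition (Cremer point).** A fixed point $z_0$ with multiplier $f'(z_0)=e^{2\pi i\alpha}$, $\alpha\in\mathbb R\setminus\mathbb Q$, is a Cremer point if $f$ is not linearizable near $z_0$, that is, not conjugate near $z_0$ to the rotation $w\mapsto e^{2\pi i\alpha}w$ by a holomorphic change of coordinate. Such a point lies in $J(f)$. (Examples are built in Section 9.)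

A *Cremer bunch* would be: a map $f$ with a Cremer point $z_0$, a number $\delta>0$, and for infinitely many $n$ a set $\mathcal P\subset\mathrm{Per}_n$ with $\#\mathcal P>\exp(\delta n)$ such that $\mathrm{dist}(f^i(p),z_0)<\exp(-\delta n)$ for all $p\in\mathcal P$, $0\le i<n$. It would violate H. Indeed, take any positive $\delta'<\delta$; for large $n$ the pairwise distances are below $2e^{-\delta n}<e^{-\delta'n}$, while $\#\mathcal P>e^{\delta'n}$.

Here are the results.

**Theorem A.** For every $\delta>0$ there are $\varepsilon>0$ and $n_0$ such that for $n\ge n_0$ and every $p$ with $f^n(p)=p$,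
$$\#\{x:f^n(x)=x,\ \mathrm{dist}(f^i(x),f^i(p))<\varepsilon\ \ (0\le i<n)\}\le e^{\delta n}.$$

**Corollary.** Hypothesis H holds for every rational map of degree $\ge2$. Consequently no rational map with a Cremer fixed point has a Cremer bunch, for any $\delta>0$.

*Proof from Theorem A.* Given $\delta$, take $\varepsilon,n_0$ from Theorem A. Let $n\ge n_0$ with $e^{-\delta n}<\varepsilon$ and let $\mathcal P\ne\emptyset$ be as in H. Fix $p\in\mathcal P$. Every $x\in\mathcal P$ satisfies $\mathrm{dist}(f^i(x),f^i(p))<e^{-\delta n}<\varepsilon$, so $\mathcal P$ lies in the set of Theorem A and $\#\mathcal P\le e^{\delta n}$. A Cremer bunch would violate H, as just seen. $\square$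

So closeness at a fixed scale $\varepsilon(\delta)$ already suffices; exponential closeness is not needed. The engine behind Theorem A is a lower bound for the distance from $f^n$ to the identity.

**Theorem B (rigidity).** There is $n_1=n_1(f)$ such that for $n\ge n_1$ and every spherical ball $B$ of radius $\rho\in(0,1)$,
$$\sup_{x\in B}\mathrm{dist}(f^n(x),x)>\exp\left(-(2n^4)^{1+\log_2n}\left(n^2+\log\tfrac1\rho\right)\right).$$

The Corollary uses only Theorems A and B. Two complements describe indifferent fixed points more precisely.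

**Theorem C.** Let $f(z_0)=z_0$, $|f'(z_0)|=1$. For all large $n$, $f^n$ has at most $8dn$ fixed points in $B(z_0,n^{-8d-1})$.

**Proposition D (the linear order in Theorem C is optimal).** There are quadratic polynomials with a Cremer point at $0$ such that for infinitely many $n$ the point $0$ and a cycle of exact period $n$, all in the Julia set, lie in $B(0,e^{-n^2})$. This gives $n+1$ points of $\mathrm{Per}_n$.

## 3. Power maps, rotations, and a small $2$-cycle

**Power maps.** Let $f(z)=z^d$, so $J(f)$ is the unit circle. Write $p=e^{2\pi is}$, $q=e^{2\pi is'}$ and let $\|\cdot\|$ be the distance to the nearest integer. On the circle $\mathrm{dist}(p,q)=2\pi\|s-s'\|$. If $\|s-s'\|<\frac1{2d}$, then $\|d(s-s')\|=d\|s-s'\|$ exactly. So if $p,q\in\mathrm{Per}_n$ have $\mathrm{dist}(f^i(p),f^i(q))<\pi/d$ for $0\le i<n$, then the distance after $n$ steps is $d^n$ times the initial one. But $f^n(p)=p$ and $f^n(q)=q$, so it also equals the initial one; hence $p=q$. In this example every bunch at scale $\pi/d$ is a single point.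

This is the first argument one would try in general: two orbits that stay close must separate exponentially, and periodicity gives a contradiction. It needs every step to expand distances between nearby points of $J(f)$. It says nothing at a point of $J(f)$ where $f'$ vanishes, or near a Cremer point, where $|f'|=1$. In the second case the whole bunch would live in the region without expansion.

**Linearizable points.** Near a linearizable fixed point with irrational $\alpha$ the map is $w\mapsto\lambda w$ on an invariant disc, with $\lambda^k\ne1$ for all $k\geq 1$, so the fixed point is the only periodic point there.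

**A cycle that shrinks to a fixed point.** Let $P_\lambda(z)=\lambda z+z^2$. A direct expansion gives
$$P_\lambda^2(z)-z=z\,(z+\lambda-1)\left(z^2+(1+\lambda)z+(1+\lambda)\right).$$
The first two factors give the fixed points $0$ and $1-\lambda$, and the last gives the $2$-cycle. Its points satisfy $|z|^2\le|1+\lambda|(1+|z|)$. If $|1+\lambda|\le1$, this forces $|z|<2$ (for $|z|\ge2$ we have $|z|^2\ge2|z|>1+|z|$), hence $|z|^2\le3|1+\lambda|$. So as $\lambda\to-1$ the whole cycle tends to $0$; at $\lambda=-1$ we have $P_{-1}^2(z)-z=-2z^3+z^4$, a triple zero at $0$. A cycle of period $2$ thus fits in an arbitrarily small ball about an irrationally indifferent fixed point, and Section 9 does the same for infinitely many periods at once. That gives $n+1$ points. Hypothesis H asks about $e^{\delta n}$ points.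

## 4. Zeros of $f^n-\mathrm{id}$ and two obstructions

Points of a bunch are zeros of $f^n-\mathrm{id}$, and many zeros make a bounded holomorphic function small.

**Zero count.** *Let $F$ be holomorphic on $\mathbb D_2$, $|F|\le1$, with at least $N$ zeros in $\overline{\mathbb D}_1$. Then*
$$|F|\le(4/5)^N\quad\text{on }\overline{\mathbb D}_1.\tag{3}$$
Indeed, divide $F$ by the Blaschke factors of $\mathbb D_2$ at these zeros. The quotient is still bounded by $1$ (maximum principle). After scaling $\mathbb D_2$ to the unit disc, each factor at a point of $\overline{\mathbb D}_1$ is of the form $\left|\frac{z-w}{1-\bar wz}\right|\le\frac{|z|+|w|}{1+|z||w|}$ with $|z|,|w|\le\frac12$, hence at most $\frac{1/2+1/2}{1+1/4}=\frac45$.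

Let $\mathcal P$ be a bunch as in Theorem A with more than $e^{\delta n}$ points. The plan is to apply (3) to $f^n-\mathrm{id}$. Two things go wrong.

*First obstruction.* For (3) we need a disc on which $f^n$ is read in a single bounded chart. The Lipschitz bound guarantees this on discs of radius about $L^{-n}$. Covering a disc of fixed radius $\varepsilon$ by such discs takes a number of order $L^{2n}$ of them. The pigeonhole principle then leaves only about $e^{\delta n}L^{-2n}$ points in one disc, which is no information when $\delta<2\log L$. We need to reach discs of exponentially small radius while losing only a factor $e^{\delta n/3}$ in the number of points. Lemma 3 does this: in blocks of $q$ steps, the places where the orbits of $\mathcal P$ can be are covered by a number of discs that grows only like $q^2$, not exponentially in $q$.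

*Second obstruction.* Suppose the disc is found and contains $e^{cn}$ points. Then (3) gives $|f^n-\mathrm{id}|\le(4/5)^{e^{cn}}$ on it. This is doubly exponentially small but not contradictory by itself. The degree of $f^n$ is $d^n$, and a map of degree $D$ can be exponentially close in $D$ to the identity: $z+(z/2)^D$ is within $2^{-D}$ of $z$ on $\mathbb D_1$. Looking at degrees alone one gets no more than the trivial bound $d^n+1$ for the number of fixed points. We have to use that $f^n$ is an iterate of a map of fixed degree $d$. This is what $\tilde f=f\circ H$ does, because the bound $2d-2$ does not know about $n$; the outcome is Theorem B.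

We first remove the first obstruction and deduce Theorem A from Theorem B. Then we prove Theorem B.

## 5. Covering $\{|g|\le1\}$ by $C(\log M)^2$ discs

**Lemma 3.** There is an absolute constant $C_1\ge1$ such that the following holds. Let $g$ be holomorphic on $\mathbb D_2$, $|g|\le M$, $M\ge4$. Then $S=\{|x|\le1,\ |g(x)|\le1\}$ is covered by at most $C_1(\log M)^2$ discs $D(x_k,s_k)$ with $|x_k|\le1$, $\frac1{4M}\le s_k\le\frac1{16}$, and $|g|\le4$ on $D(x_k,2s_k)\subset\mathbb D_2$.

*Example.* For $g(x)=Mx/2$ with $M\ge64$ we have $S=\{|x|\le2/M\}$, and the single disc $D(0,4/M)$ does: on $D(0,8/M)$ we have $|g|\le4$. Its size is about $1/M$, but one disc is enough.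

*Proof.* If $S=\emptyset$ there is nothing to do. If $g$ is constant and $S\ne\emptyset$, then $|g|\le1$ everywhere, and an absolute number of discs of radius $\frac1{16}\ge\frac1{4M}$ centered in $\overline{\mathbb D}_1$ suffices, since $\log M>1$. Let $g$ be nonconstant.

**Step 1: the radius attached to a point.** We choose the discs as large as the requirement $|g|\le 4$ permits. For $x\in S$ let
$$s(x)=\tfrac12\min\left(\tfrac18,\ \mathrm{d}(x,\{|g|>4\})\right),$$
where $\mathrm d$ is the Euclidean distance, with $\mathrm d(x,\emptyset)=\infty$. The function $s$ is $\frac12$-Lipschitz and at most $\frac1{16}$. By Cauchy's estimate with radius $\frac34$, $|g'|\le\frac43M\le2M$ on $\mathbb D_{5/4}$. A point of $\{|g|>4\}$ at distance less than $\frac14$ from $x$ can be joined to $x$ by a segment in $\mathbb D_{5/4}$, along which $|g|$ grows by at least $3$; so its distance is at least $\frac3{2M}$. Hence $s(x)\ge\min(\frac1{16},\frac3{4M})\ge\frac1{4M}$. By definition $|g|\le4$ on $D(x,2s(x))\subset\mathbb D_2$.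

**Step 2: a Vitali selection.** We pick centers that cover $S$ but are separated. Let $\{x_k\}\subset S$ be a maximal set for which the discs $D(x_k,s_k/4)$, $s_k=s(x_k)$, are disjoint; it is finite because $s_k\ge\frac1{4M}$. Given $x\in S$, by maximality there is $k$ with $|x-x_k|<(s(x)+s_k)/4$. Then $s(x)\le s_k+\frac12|x-x_k|\le s_k+\frac{s(x)+s_k}8$, so $s(x)\le\frac97s_k$ and $|x-x_k|<\frac14\cdot\frac{16}7s_k=\frac47s_k$. So the discs $D(x_k,s_k)$ cover $S$. It remains to count them.

At most an absolute number of $k$ have $s_k=\frac1{16}$, since the discs of radius $\frac1{64}$ about these $x_k$ are disjoint in $\mathbb D_2$. From now on $s_k<\frac1{16}$, so that $\mathrm d(x_k,\{|g|>4\})=2s_k$ exactly. Put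
$$u=\min(\max(\log|g|,\log2),\log4),$$
a locally Lipschitz function on $\mathbb D_2$ (near zeros of $g$ it is constant).

**Step 3: each small disc costs a definite amount of energy.** We claim that $\int_{D(x_k,4s_k)}|\nabla u|^2dA\ge c_0$ with an absolute $c_0>0$. By Cauchy, $|g'|\le4/s_k$ on $D(x_k,s_k)$, since $|g|\le4$ on $D(x_k,2s_k)$. As $|g(x_k)|\le1$, $|g|\le2$ on $D(x_k,s_k/4)$, so $u=\log2$ there. On the other hand, for $r\in(2s_k,4s_k)$ the disc $D(x_k,r)$ contains a point with $|g|>4$, so by the maximum principle $\max u=\log4$ on the circle $|x-x_k|=r$. Use polar coordinates at $x_k$.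

* Suppose that for a set of $r\in(2s_k,4s_k)$ of measure at least $s_k$ the minimum of $u$ on the circle is at most $\frac32\log2$. On such a circle $u$ goes from $\log4$ to at most $\frac32\log2$ and back, so $\int|\partial_\theta u|\,d\theta\ge\log2$, hence $\int|\partial_\theta u|^2d\theta\ge\frac{(\log2)^2}{2\pi}$. Since $r\le4s_k$, the energy is at least $\frac{(\log2)^2}{2\pi}\int\frac{dr}r\ge\frac{(\log2)^2}{8\pi}$.
* Otherwise some $r\in(2s_k,4s_k)$ has $u>\frac32\log2$ on the whole circle. On each ray $\int_{s_k/4}^r|\partial_ru|\,dr\ge\frac{\log2}2$. As $\int_{s_k/4}^r\frac{dr}r\le\log16$, Cauchy–Schwarz gives $\int|\partial_ru|^2r\,dr\ge\frac{(\log2)^2}{4\log16}$ on each ray, and the energy is at least $2\pi\frac{(\log2)^2}{4\log16}$.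

**Step 4: the total energy is at most $C\log M$.** Let $n(w)=\#(g^{-1}(w)\cap\mathbb D_{5/4})$, with multiplicity. Jensen's formula for $g-w$ on $\mathbb D_2$ gives
$$n(w)\log\tfrac85\le\log\frac{M+4}{|g(0)-w|}\qquad(|w|<4,\ w\ne g(0)).$$
Where $2<|g|<4$ we have $|\nabla u|^2=|g'|^2/|g|^2$, and elsewhere $\nabla u=0$ a.e. (the level sets $|g|=2$, $|g|=4$ are null). By the change of variables $w=g(x)$,
$$\int_{\mathbb D_{5/4}}|\nabla u|^2dA=\int_{2<|w|<4}n(w)\frac{dA(w)}{|w|^2}\le C\log M .$$
Here we used that $\int_{|w|<4}\log\frac1{|g(0)-w|}dA(w)$ is at most $\int_{|w|<1}\log\frac1{|w|}dA=\frac\pi2$, and that $\log(M+4)\le2\log M$.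

**Step 5: counting.** We compare Steps 3 and 4 one dyadic scale at a time. Fix $j$ and consider the $k$ with $s_k\in(2^{-j-1},2^{-j}]$, $s_k<\frac1{16}$. Then $D(x_k,4s_k)\subset\mathbb D_{5/4}$. The discs $D(x_k,2^{-j}/8)$ are disjoint, because $s_k/4>2^{-j}/8$; those with $y\in D(x_k,4s_k)$ lie in $D(y,\frac{33}82^{-j})$. So each point $y$ is covered at most $33^2$ times, and there are at most $33^2c_0^{-1}C\log M$ such $k$. As $\frac1{4M}\le s_k<\frac1{16}$, at most $C\log M$ values of $j$ occur. Since $\log M>1$, the total, including those with $s_k=\frac1{16}$, is at most $C_1(\log M)^2$. $\square$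

## 6. Theorem A from Theorem B

Given $\delta$, choose $q$ with
$$\frac1q\log\left(C_1(\log(8L^q))^2\right)\le\frac\delta3,$$
which is possible because the logarithm grows like $2\log q$. Put $M=8L^q$ and $\varepsilon=\frac1{64L^q}$; note $M\ge4$ and $C_1(\log M)^2\ge1$. Let $f^n(p)=p$, $p_i=f^i(p)$, let $\mathcal P$ be the set in Theorem A, and suppose $\#\mathcal P>e^{\delta n}$. We want a contradiction for $n\ge n_0(f,\delta)$.

**Step 1: following the bunch with few discs.** We build, block by block, small families of affine discs that contain $\mathcal P$ and on which the iterates are controlled. *Claim.* For $0\le k\le\lfloor n/q\rfloor$ there is a family $\mathcal F_k$ of affine maps $A$ such that, with $\psi_A=\sigma_p^{-1}\circ A$: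

* $\mathcal P\subset\bigcup_{A\in\mathcal F_k}\psi_A(\overline{\mathbb D}_1)$;
* $|A|\le2\varepsilon$ on $\mathbb D_2$;
* $|\sigma_{p_{kq}}\circ f^{kq}\circ\psi_A|\le4\varepsilon$ on $\mathbb D_2$;
* $\#\mathcal F_k\le(C_1(\log M)^2)^k$ and $\varepsilon(4M)^{-k}\le|A'|\le\varepsilon$.

For $k=0$ take the single map $A(x)=\varepsilon x$: if $y\in\mathcal P$, then $\mathrm{dist}(y,p)<\varepsilon$, so $|\sigma_p(y)|<\varepsilon$ by (1), and the other properties are clear.

Suppose $k+1\le\lfloor n/q\rfloor$ and let $A\in\mathcal F_k$. Put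
$$g=\varepsilon^{-1}\,\sigma_{p_{(k+1)q}}\circ f^{(k+1)q}\circ\psi_A\quad\text{on }\mathbb D_2 .$$
By (1), $f^{kq}\psi_A(\mathbb D_2)$ is within $8\varepsilon$ of $p_{kq}$; its image under $f^q$ is within $8L^q\varepsilon=\frac18$ of $p_{(k+1)q}$. So $g$ is holomorphic and $|g|\le8L^q=M$. Let $y=\psi_A(x)\in\mathcal P$ with $|x|\le1$. Then $\mathrm{dist}(f^{(k+1)q}(y),p_{(k+1)q})<\varepsilon$: if $(k+1)q<n$ this is the definition of $\mathcal P$, and if $(k+1)q=n$ it says $\mathrm{dist}(y,p)<\varepsilon$, because $f^n(y)=y$ and $p_n=p$. Hence $|g(x)|<1$. Apply Lemma 3 to $g$, and replace $A$ by the maps $x\mapsto A(x_l+s_lx)$, one for each disc $D(x_l,s_l)$ of the lemma. The discs cover all relevant $x$. The new maps send $\mathbb D_2$ into $A(\mathbb D_2)$, so the bound $2\varepsilon$ persists; $|g|\le4$ on $D(x_l,2s_l)$ is the bound $4\varepsilon$ for $f^{(k+1)q}$; and $|A'|$ is multiplied by $s_l\in[\frac1{4M},\frac1{16}]$. This proves the claim.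

**Step 2: one disc with many fixed points.** Now pigeonhole. At $k=\lfloor n/q\rfloor$ some $A$ has the property that $\psi_A(\overline{\mathbb D}_1)$ contains at least
$$N\ge e^{\delta n}\left(C_1(\log M)^2\right)^{-n/q}\ge e^{2\delta n/3}$$
points of $\mathcal P$. Fewer than $q$ iterations remain, so $f^n\psi_A(\mathbb D_2)$ is within $8L^q\varepsilon=\frac18$ of $p_n=p$. Hence $F=\sigma_p\circ f^n\circ\psi_A-A$ is holomorphic on $\mathbb D_2$ with $|F|\le\frac18+2\varepsilon\le1$, and it vanishes at the distinct points $x\in\overline{\mathbb D}_1$ with $\psi_A(x)\in\mathcal P$. By (3), $|F|\le(4/5)^N$ on $\mathbb D_1$.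

**Step 3: contradiction with rigidity.** We translate this into a statement on a spherical ball. Let $\rho=|A'|$; then $e^{-A_0n}\le\rho\le\varepsilon<1$ with $A_0=A_0(f,\delta)$. If $\mathrm{dist}(y,\psi_A(0))<\rho$, then $\mathrm{dist}(y,p)<\rho+2|A(0)|\le5\varepsilon<\frac\pi2$, so $|\sigma_p(y)-A(0)|<\rho$ by (2). Thus the spherical ball of radius $\rho$ about $\psi_A(0)$ lies in $\psi_A(\mathbb D_1)$, and on it, by (2),
$$\mathrm{dist}(f^n(x),x)\le2(4/5)^N\le\exp(-c\,e^{2\delta n/3})$$
with some $c>0$, for $n$ large. But Theorem B says that the supremum of $\mathrm{dist}(f^n(x),x)$ over this ball exceeds $\exp(-(2n^4)^{1+\log_2n}(n^2+A_0n))$, and $(2n^4)^{1+\log_2n}(n^2+A_0n)=e^{O((\log n)^2)}$. For $n\ge n_0(f,\delta)$ this is a contradiction, which proves Theorem A once Theorem B is known. $\blacksquare$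

## 7. Rigidity of near-identity iterates: proof of Theorem B

We assume that $f^n$ is very close to the identity on a ball and produce $2d-1$ attracting cycles for some $\tilde f=f\circ H$. Compared with the fantasy of Section 1 there are four difficulties.

1. The orbit of our disc might return near itself before time $n$, and then $H$ acts several times. Step 1 replaces $n$ by the first essential return time $m$, and Step 2 finds a point $x$ whose orbit $x_0,\dots,x_{m-1}$ is well separated.
2. $H$ cannot be the identity away from the first disc and also holomorphic. We take a polynomial correction that vanishes to high order at $x_1,\dots,x_{m-1}$.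
3. A polynomial correction must be cut off near $\infty$, where $H$ is then not holomorphic. By Lemma 1 this region must be mapped into the basins. So we place at $\infty$ a second preimage $b$ of $x_m\approx x_0$ (Step 3).
4. Each of these choices costs powers of the separation, and the closeness $\tau$ of $f^m$ to the identity must beat all of them. With $\theta$ the scale at which earlier iterates differ from the identity, the costs amount to $\theta^{Cn^3}$, so $\tau=\theta^{n^4}$ is enough. Up to $\log_2n$ descents from $\tau$ to $2\tau^{1/n^4}$ explain the exponent in the theorem.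

**Setting.** Let $X=n^2+\log\frac1\rho$ and $\tau_0=\exp(-(2n^4)^{1+\log_2n}X)$. Suppose $\mathrm{dist}(f^n(x),x)\le\tau_0$ on $B=B(a,\rho)$, where $n$ is large depending only on $f$, never on $a$ or $\rho$. Write $\Delta_j(x)=\mathrm{dist}(f^j(x),x)$ and use the chart $z=\sigma_a$. Put
$$\rho_0=\min(\rho/2,\,L^{-n}/100),\quad\rho_s=4^{-s}\rho_0,\quad D_s=\{|z|<\rho_s\},\quad\tfrac12D_s=\{|z|<\rho_s/2\}.$$
Then $D_0\subset B$ by (1).

**Step 1 (descent to a first return time).** This step finds $m\le n$ such that $f^m$ is very close to the identity on a disc while no $f^j$, $1\le j<m$, is moderately close to it. Put $m_0=n$. Suppose that $\Delta_{m_s}\le\tau_s$ on $D_s$ with $1\le m_s\le n2^{-s}$; in particular $s\le\log_2n$. Let $\theta_s=\tau_s^{1/n^4}$. If there is $1\le j<m_s$ with $\Delta_j\le\theta_s$ on $\frac12D_s$, put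
$$m_{s+1}=\min(j,m_s-j)\le m_s/2,\qquad\tau_{s+1}=2\theta_s ;$$
otherwise stop.

*Sizes.* By induction, for $s\le\log_2n$,
$$\log\tfrac1{\tau_s}\ge(2n^4)^{1+\log_2n-s}X\ge2n^4X.$$
Indeed $\log\frac1{\tau_{s+1}}=\frac1{n^4}\log\frac1{\tau_s}-\log2\ge\frac1{2n^4}\log\frac1{\tau_s}$, because $\log\frac1{\tau_s}\ge2n^4\log2$. Hence
$$\log\tfrac1{\theta_s}\ge2X,\qquad\theta_s\le\rho^2e^{-2n^2}.\tag{4}$$
Since $4^{-s}\ge n^{-2}$ and $\rho<1$,
$$\rho_s\ge\rho_0n^{-2}\ge\rho L^{-n}n^{-2}/100,\tag{5}$$
and so $\theta_s\le\rho_s/16$ for $n$ large.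

*Claim: $\Delta_{m_{s+1}}\le\tau_{s+1}$ on $D_{s+1}$.* If $m_{s+1}=j$ this is clear, as $D_{s+1}\subset\frac12D_s$. Otherwise let $r=m_s-j=m_{s+1}$ and $|w|<\rho_s/4$. On $\frac12D_s$, $f^j$ takes values in the unit disc of the chart, and $|f^j(z)-z|\le\theta_s$ by (2). On $|z|=0.4\rho_s$ we have $|f^j(z)-z|\le\theta_s<0.15\rho_s\le|z-w|$. By Rouché, $f^j(z)-w$ has a zero $z$ with $|z|<0.4\rho_s$, like $z-w$. For it,
$$\mathrm{dist}(f^r(w),w)=\mathrm{dist}(f^{m_s}(z),f^j(z))\le\Delta_{m_s}(z)+\Delta_j(z)\le\tau_s+\theta_s\le2\theta_s .$$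

Since $1\le m_s\le n2^{-s}$, the process stops for some $s\le\log_2n$, at the latest when $m_s=1$. Write $m=m_s$, $D'=D_s$, $\rho'=\rho_s$, $\theta=\theta_s$, $T=\log\frac1\theta$, $\tau=\tau_s=\theta^{n^4}$. Then

* $\Delta_m\le\tau$ on $D'$;
* for each $1\le j<m$, $\sup_{\frac12D'}\Delta_j>\theta$.

Put $\Theta=\theta^n$. By (4) and (5), for all constants $C,k$ depending only on $f$ and all $n\ge n(C,k,f)$,
$$Cn^kL^{kn}/\rho'\le100\,Cn^{k+2}L^{(k+1)n}\rho^{-1}\le\rho^{-2}e^{2n^2}\le\theta^{-1}\le\Theta^{-1}.\tag{6}$$
This *absorption rule* is used freely from now on: constants, powers of $n$, $L^n$ and $1/\rho'$ cost at most one factor $\Theta^{-1}$.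

**Step 2 (a point with a well-separated orbit).** For each $j<m$ the second bullet gives some point where $\Delta_j$ is not small; we need one point that serves all $j$. *There is $x\in\frac12D'$ with $\Delta_j(x)\ge\Theta^{144}$ for all $1\le j<m$.*

By (2), $\mathrm{diam}\,f^j(D')\le4L^n\rho'\le\frac1{25}$ for $0\le j\le n$. If $\mathrm{dist}(f^j(a),a)\ge\frac14$, then $\Delta_j\ge\frac14-\frac2{25}\ge\frac1{10}$ on all of $D'$, and such $j$ need no attention. Otherwise $f^j(D')\subset\{|z|<0.3\}$, and $F_j(z)=f^j(z)-z$ is holomorphic on $D'$ with $|F_j|\le1$. There is $a_j^*\in\frac12D'$ with $\Delta_j(a_j^*)>\theta$, so $|F_j(a_j^*)|\ge\theta/2$. The function $u_j=\log\frac1{|F_j|}\ge0$ is superharmonic, and $u_j(a_j^*)\le T+\log2\le2T$. Let $\varphi$ be an automorphism of $D'$ with $\varphi(0)=a_j^*$. The mean value inequality for $u_j\circ\varphi$ and a change of variables give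
$$\int_{D'}u_j\,|(\varphi^{-1})'|^2dA=\int_{D'}u_j\circ\varphi\,dA\le\pi\rho'^2\cdot2T .$$
With $D'$ scaled to the unit disc and $|a|\le\frac12$, $|(\varphi^{-1})'(w)|=\frac{1-|a|^2}{|1-\bar aw|^2}\ge\frac{3/4}{9/4}=\frac13$. So $\int_{D'}u_j\,dA\le18\pi\rho'^2T$ and $\mathrm{area}\{u_j>144nT\}\le\pi\rho'^2/(8n)$. Summing over fewer than $n$ indices, the bad set has area less than $\pi\rho'^2/8<\mathrm{area}(\frac12D')$. So some $x\in\frac12D'$ has $\Delta_j(x)\ge|F_j(x)|\ge\theta^{144n}=\Theta^{144}$ for all these $j$, by (2).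

Let $x_i=f^i(x)$. Then $\mathrm{dist}(x_m,x_0)\le\tau$. For $0\le i<j\le m-1$ we have $f^{m-j}(x_j)=x_m$ and $f^{m-j}(x_i)=x_{m-j+i}$ with $1\le m-j+i\le m-1$. Since $\tau=\Theta^{n^3}$ is much smaller than $\Theta^{144}$,
$$\mathrm{dist}(x_i,x_j)\ge L^{-n}\,\mathrm{dist}(x_{m-j+i},x_m)\ge L^{-n}(\Theta^{144}-\tau)\ge\Theta^{145}.\tag{7}$$

**Step 3 (a second preimage $b$ of $x_m$, placed at infinity).** We need $b$ with $f(b)=x_m$, at a controlled distance from all $x_i$. In the chart $z$, $|f^m-\mathrm{id}|\le\tau$ on $D'$, so by Cauchy $|(f^m)'(x)-1|\le2\tau/\rho'\le\frac12$. Hence the spherical derivative of $f^m$ at $x$ is at least $\frac12\cdot\frac1{1+|f^m(x)|^2}\ge\frac14$, and by the chain rule $f^{\#}(x_{m-1})\ge L^{-n}/4>0$. Thus $x_{m-1}$ is a simple preimage of $x_m$; since $d\ge2$, there is $b\ne x_{m-1}$ with $f(b)=x_m$.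

*With $c_f=\frac1{8L^2}$: if $f(y)=f(y')$ and $y\ne y'$, then $\mathrm{dist}(y,y')\ge c_ff^{\#}(y)$.* Let $r_f=\frac1{2L}$. The map $G=\sigma_{f(y)}f\sigma_y^{-1}$ sends $\mathbb D_{r_f}$ into the unit disc, because points at distance less than $1/L$ from $y$ go to distance less than $1$ from $f(y)$. Moreover $G(0)=0$ and $|G'(0)|=f^{\#}(y)$. By Cauchy's coefficient estimates, $|G(z)-G'(0)z|\le2|z|^2/r_f^2$ for $|z|\le r_f/2$. So a zero $z\ne0$ of $G$ with $|z|\le r_f/2$ has $|z|\ge r_f^2f^{\#}(y)/2=c_ff^{\#}(y)$, and (1) gives the claim when $|\sigma_y(y')|\le r_f/2$. If $|\sigma_y(y')|>r_f/2$, then $\mathrm{dist}(y,y')\ge r_f/2\ge r_ff^{\#}(y)/(2L)\ge c_ff^{\#}(y)$.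

Hence $\mathrm{dist}(b,x_{m-1})\ge c_fL^{-n}/4\ge\Theta^{146}$. For $0\le i\le m-2$, $\mathrm{dist}(b,x_i)\ge L^{-1}\mathrm{dist}(x_m,x_{i+1})\ge L^{-1}(\Theta^{145}-\tau)\ge\Theta^{146}$.

Use the coordinate $\zeta=1/\sigma_b$, in which $b=\infty$ and the spherical density is still $2/(1+|\zeta|^2)$. Let $\zeta_i=\zeta(x_i)$, $0\le i<m$. From $\mathrm{dist}(\zeta,b)\le2/|\zeta|$ and $\mathrm{dist}(\zeta,\zeta')\le2|\zeta-\zeta'|$ we get
$$|\zeta_i|\le\Lambda:=\Theta^{-147},\qquad|\zeta_i-\zeta_j|\ge g_0:=\Theta^{146}\quad(i\ne j).\tag{8}$$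
We also need to pass from spherical to Euclidean distances:
$$|\zeta|\le2\Lambda,\ \mathrm{dist}(\zeta,\zeta')<\tfrac1{5\Lambda}\ \Longrightarrow\ |\zeta'|\le4\Lambda,\ |\zeta-\zeta'|\le9\Lambda^2\,\mathrm{dist}(\zeta,\zeta').\tag{9}$$
Indeed, on $|\zeta|\le4\Lambda$ the density is at least $\frac2{17\Lambda^2}$, so a path from $|\zeta|=2\Lambda$ to $|\zeta|=4\Lambda$ has length at least $\frac4{17\Lambda}>\frac1{5\Lambda}$. Hence the geodesic from $\zeta$ to $\zeta'$ stays in $|\zeta|\le4\Lambda$, and the density bound gives the rest.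

**Step 4 (the perturbation $H$).** We now write down $h$: at $\zeta_0$, on a scale $t$, it must look like a fixed polynomial $v$ with $2d-1$ zeros of slope $-1$, and at $\zeta_1,\dots,\zeta_{m-1}$ it must be negligible. Let $\ell=4d-2$. By Hermite interpolation ($\ell$ conditions) fix, depending only on $d$, a polynomial $v$ of degree at most $\ell-1$ with
$$v(a_j)=0,\quad v'(a_j)=-1\quad\text{at }a_j=\tfrac{j-1}{2d},\ j=1,\dots,2d-1 ;$$
so $a_1=0$. Fix $\kappa\in(0,\frac1{10}]$ such that the discs $\Delta^{(j)}=\{|w-a_j|\le\kappa\}$ are disjoint and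
$$|v(w)+(w-a_j)|\le\tfrac14|w-a_j|\quad\text{on }\Delta^{(j)}.\tag{10}$$
Let $|v|,|v'|\le C_v\max(1,|w|)^{\ell-1}$ with $C_v\ge1$. Put $K_0=1000\ell$, $K_1=K_0+1000$,
$$t=\Theta^{K_1n},\quad w=\frac{\zeta-\zeta_0}t,\quad h(\zeta)=t\,v(w)\prod_{i=1}^{m-1}\left(\frac{\zeta-\zeta_i}{\zeta_0-\zeta_i}\right)^{\ell},\quad R_1=\frac{100L\Lambda^2}{\kappa t},$$
and $H(\zeta)=\zeta+\varepsilon_0\chi(|\zeta|/R_1)h(\zeta)$, with $\varepsilon_0$ chosen below.

The multiplicity $\ell$ exceeds $\deg v$ for a reason. At distance of order $1$ from $\zeta_0$ the value $v(w)$ can be of size $t^{-(\ell-1)}$. The perturbed orbit will pass within about $t$ of $\zeta_i$, so the zero of order $\ell$ contributes $t^\ell$ and wins.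

*(a) On $|\zeta-\zeta_0|\le2t$.* Each factor of the product is $1+\frac{\zeta-\zeta_0}{\zeta_0-\zeta_i}$, with second term at most $2t/g_0$. So the product differs from $1$ by at most $e^{2\ell nt/g_0}-1\le\Theta$, and
$$|h-tv(w)|\le tC_v2^{\ell-1}\Theta .\tag{11}$$

*(b) On $|\zeta-\zeta_i|\le\Theta^{-300}t$, $1\le i\le m-1$.* Here $|w|\le3\Lambda/t$, and $|\zeta-\zeta_k|\le3\Lambda$ for all $k$. So
$$|h|\le tC_v\left(\frac{3\Lambda}t\right)^{\ell-1}\left(\frac{\Theta^{-300}t}{g_0}\right)^{\ell}\left(\frac{3\Lambda}{g_0}\right)^{\ell n}=t\cdot t\cdot C_v3^{\ell-1+\ell n}\,\Theta^{-147(\ell-1)-446\ell-293\ell n}.$$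
As $C_v3^{\ell-1+\ell n}\le\Theta^{-1-\ell n}$ and $147(\ell-1)+446\ell+294\ell n+1\le888\ell n$, this is at most $t\cdot t\,\Theta^{-K_0n}$, that is,
$$|h|\le t\,\Theta^{1000n}.\tag{12}$$

*(c) Global bound.* Let $Q=\frac{3R_1}{tg_0}$. On $|\zeta|\le2R_1$ we have $|\zeta-\zeta_i|\le3R_1$ and $|w|\le3R_1/t$, and the numbers $1,\ g_0^{-1},\ 3R_1/g_0,\ 3R_1/t$ are all at most $Q$. Hence there, using $t\le1$,
$$|h|\le C_vQ^{\ell-1+\ell n},\qquad|h'|\le C_vQ^{\ell-1+\ell n}+C_vQ^{\ell-1}\cdot\ell n\,g_0^{-1}Q^{\ell n}\le C_v(1+\ell n)Q^{\ell+\ell n}.$$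
The second term bounds the derivative of the product, which is a sum of at most $\ell n$ terms. The function $\chi(|\zeta|/R_1)h$ is smooth, supported in $|\zeta|\le2R_1$, and has Lipschitz constant at most $\sup|h'|+\frac2{R_1}\sup|h|\le4C_v\ell n\,Q^{2\ell n}$. Since
$$\log Q=\log\tfrac{300L}\kappa+(294+2K_1n+146)\,nT,$$
both its modulus and its Lipschitz constant are at most $e^{C'n^3T}=\theta^{-C'n^3}$ with a constant $C'=C'(f)$. Put $K_2=C'+1$ and $\varepsilon_0=\theta^{K_2n^3}$. Then $\varepsilon_0\chi h$ has Lipschitz constant at most $\frac12$ and modulus at most $1$.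

By Lemma 2, $H$ is quasiconformal on $\overline{\mathbb C}$, and it is holomorphic off $V=\{R_1\le|\zeta|\le2R_1\}$. Let $\tilde f=f\circ H$. Here is the inequality for which $n^4$ was chosen: for $n$ large
$$\tau=\theta^{n^4}\le\theta^{K_2n^3+K_1n^2+998n}=\varepsilon_0t\,\Theta^{998}.\tag{13}$$

**Step 5 (the return map).** We show that near $\zeta_0$, $\tilde f^m$ is $w\mapsto w+\varepsilon_0v(w)$ up to a smaller error. Let $|w|\le2$, $\zeta=\zeta_0+tw$, $y_i=\tilde f^i(\zeta)$ and $z_i=f^i(H(\zeta))$. By (11), $|H(\zeta)-\zeta|\le t$, so $\mathrm{dist}(H(\zeta),x_0)\le6t$ and $\mathrm{dist}(z_i,x_i)\le6L^nt$ for $i\le m$. We have $y_1=z_1$.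

*Claim: for $1\le i\le m$, $\mathrm{dist}(y_i,z_i)\le\varepsilon_0t\Theta^{998}$; and for $1\le i\le m-1$, $|y_i-\zeta_i|\le\Theta^{-300}t$.* Suppose the first statement holds up to some $i\le m-1$. Then $\mathrm{dist}(y_i,x_i)\le7L^nt<\frac1{5\Lambda}$, so by (9) $|y_i-\zeta_i|\le63\Lambda^2L^nt\le\Theta^{-300}t$. The same holds with $i$ replaced by any smaller index. By (12), $\mathrm{dist}(H(y_i),y_i)\le2\varepsilon_0t\Theta^{1000n}$, so
$$\mathrm{dist}(y_{i+1},z_{i+1})\le L\left(\mathrm{dist}(y_i,z_i)+2\varepsilon_0t\Theta^{1000n}\right).$$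
Iterating from $\mathrm{dist}(y_1,z_1)=0$ gives $\mathrm{dist}(y_{i+1},z_{i+1})\le2nL^n\varepsilon_0t\Theta^{1000n}\le\varepsilon_0t\Theta^{998}$. The claim follows by induction.

Next, $\mathrm{dist}(H(\zeta),x)\le6t<\rho'/2$ and $x\in\frac12D'$, so by (2), read in the chart $z$, $H(\zeta)\in D'$. Therefore $\mathrm{dist}(z_m,H(\zeta))\le\tau$. With (13), $\mathrm{dist}(y_m,H(\zeta))\le2\varepsilon_0t\Theta^{998}$, and by (9), as $|H(\zeta)|\le2\Lambda$,
$$|y_m-H(\zeta)|\le18\Lambda^2\varepsilon_0t\Theta^{998}\le\varepsilon_0t\Theta^{500}.$$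
All points $\zeta,y_1,\dots,y_{m-1}$ lie in $|\zeta|\le2\Lambda<R_1$, where $H=\mathrm{id}+\varepsilon_0h$ is holomorphic. With (11), in the coordinate $w$, $\tilde f^m$ is therefore a holomorphic map
$$G(w)=w+\varepsilon_0\left(v(w)+\omega(w)\right),\qquad|\omega|\le C_v2^{\ell-1}\Theta+\Theta^{500}\le\kappa/8\quad(|w|<2).$$

**Step 6 ($2d-1$ attracting cycles).** We count the cycles just created. On $\Delta^{(j)}$ write $w-a_j+\varepsilon_0v(w)=(1-\varepsilon_0)(w-a_j)+\varepsilon_0(v(w)+w-a_j)$; by (10),
$$|G(w)-a_j|\le\left(1-\tfrac34\varepsilon_0\right)|w-a_j|+\varepsilon_0\kappa/8\le\kappa(1-\varepsilon_0/2).$$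
So $\tilde f^m$ maps each of the $2d-1$ closed discs $\Delta^{(j)}$ into its interior and, by the Schwarz lemma, has an attracting fixed point $\alpha_j$ there. For $1\le i<m$, $\tilde f^i(\Delta^{(j)})$ is within $\Theta^{-300}t$ of $\zeta_i$, and $|\zeta_i-\zeta_0|\ge g_0>2t+\Theta^{-300}t$. So the cycle of $\alpha_j$ meets $\{|w|<2\}$ only at $\alpha_j$, and the $\alpha_j$ lie on $2d-1$ distinct cycles.

**Step 7 (the hypotheses of Lemma 1).** Let $E=\bigcup_j\bigcup_{0\le i<m}\tilde f^i(\mathrm{int}\,\Delta^{(j)})$. It is open, since $\tilde f$ is an open map; $\tilde f(E)\subset E$, since $\tilde f^m(\mathrm{int}\,\Delta^{(j)})\subset\mathrm{int}\,\Delta^{(j)}$; and $E\subset\{|\zeta|\le2\Lambda\}$ is disjoint from $V$. For $\zeta\in V$ we have $|H(\zeta)|\ge R_1-1\ge R_1/2$, so $\mathrm{dist}(H(\zeta),b)\le4/R_1$. Since $f(b)=x_m$,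
$$\mathrm{dist}(\tilde f(\zeta),x_0)\le\frac{4L}{R_1}+\tau=\frac{\kappa t}{25\Lambda^2}+\tau<\frac1{5\Lambda}.$$
By (9) and (13), $|\tilde f(\zeta)-\zeta_0|\le0.36\,\kappa t+9\Lambda^2\tau<\kappa t/2$, that is, $\tilde f(V)\subset\mathrm{int}\,\Delta^{(1)}\subset E$. Lemma 1 allows at most $2d-2$ attracting cycles in $E$, but we found $2d-1$. This contradiction proves Theorem B, and with it Theorem A and the Corollary: Hypothesis H holds for every rational map of degree at least $2$, and Cremer bunches do not exist. $\blacksquare$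

## 8. At most $8dn$ fixed points near an indifferent point: proof of Theorem C

Near an indifferent fixed point the orbits do not spread over well-separated places. If $f^n$ has many fixed points there, $f$ itself is close to a rotation of order $n$. So we choose a perturbation that commutes with that rotation: it depends on $z$ through $z$ and $s=(z/\rho)^n$ only. Then all $n$ applications of $H$ along an orbit push in the same direction and add up.

**Setting.** Let $\lambda=f'(z_0)$, $|\lambda|=1$. As $f'(z_0)\ne0$, $z_0$ is a simple preimage of itself, so there is $b\ne z_0$ with $f(b)=z_0$. Use a Möbius coordinate $z$ with $z_0=0$, $b=\infty$. The constants $C,C_0,C_3,C_5,c_1,\dots$ and those in $O(\cdot)$, $o(\cdot)$ (as $n\to\infty$) depend only on $f$. There is $r_0>0$ with $|f(z)-\lambda z|\le C_0|z|^2$ for $|z|\le r_0$ and $|f(z)|\le C_0/|z|$ for $|z|\ge1/r_0$. Let $\rho=n^{-8d}$; for large $n$, $B(z_0,n^{-8d-1})\subset\{|z|<\rho\}$. Let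
$$N=(8d-7)n+8\le8dn+1 .$$
Suppose $f^n$ has at least $N$ fixed points in $|z|<\rho$, with $n$ large. We derive a contradiction, which is enough for the theorem.

**Step 1 (many zeros make $f$ a near-rotation of order $n$).** We first control iterates on the disc $|z|\le R:=c_1/n$, with $c_1$ small. For $i\le n$,
$$|f^i(z)|\le2|z|,\qquad|f^i(z)-\lambda^iz|\le4C_0n|z|^2 .$$
By induction: $|f^{i+1}(z)-\lambda^{i+1}z|\le C_0|f^i(z)|^2+|f^i(z)-\lambda^iz|$, so the error grows by at most $4C_0|z|^2$ per step, and $4C_0n|z|^2\le4C_0c_1|z|\le|z|$.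

Put $F=f^n-\mathrm{id}$; then $|F|\le3R\le1$ on $|z|<R$. Divide out $N$ zeros by Blaschke factors of $\{|z|<R\}$. On $|z|\le8\rho$ each is at most $\frac{9\rho R}{R^2-8\rho^2}\le\frac{10\rho}R$. Using also $F(0)=0$ and the maximum principle for $F(z)/z$,
$$|F|\le\tau:=(10n\rho/c_1)^N,\quad|F(z)/z|\le\tau/(8\rho)\ \text{ on }|z|\le8\rho,\quad|\lambda^n-1|\le\tau/(8\rho).\tag{14}$$
Let $\lambda_0$ be an $n$-th root of unity nearest to $\lambda=\lambda_0e^{i\beta}$, $|\beta|\le\pi/n$. From $|\lambda^n-1|\ge\frac2\pi n|\beta|$ we get $|\lambda^i-\lambda_0^i|\le n|\beta|\le\tau/\rho\le n\rho$ for $0\le i\le n$. So for $|z|\le8\rho$, $0\le i\le n$,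
$$f^i(z)=\lambda_0^iz(1+e_i(z)),\qquad|e_i|\le C_3n\rho,\qquad|e_i'|\le C_3n\ \text{ on }|z|\le4\rho,\tag{15}$$
the last by Cauchy. Thus $(f^i)'=\lambda_0^i(1+O(n\rho))$ on $|z|\le4\rho$. So $f^i$ is injective there, its image contains $\{|y|\le3\rho\}$ (Rouché), and this branch of the inverse, written $f^{-i}$, is $2$-Lipschitz on $\{|y|\le3\rho\}$.

**Step 2 (the perturbation).** We want $0$ and $2d-2$ values $s_j$ of $s$ to become attracting. Fix, depending only on $d$, a polynomial $u$ of degree at most $4d-4$ with
$$u(0)=-1,\qquad u(s_j)=0,\quad u'(s_j)=-1/s_j\quad\text{at }s_j=\tfrac j{2d},\ j=2,\dots,2d-1$$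
($4d-3$ conditions). Then $P(s)=su(s)$ has $P(s_j)=0$, $P'(s_j)=-1$. Fix $\kappa>0$ with $|P(s)+(s-s_j)|\le\frac14|s-s_j|$ for $|s-s_j|\le2\kappa$, and such that the closed discs $|s-s_j|\le2\kappa$ are disjoint, avoid $0$, and lie in $|s|<1$. Put
$$s(z)=(z/\rho)^n,\quad h(z)=zu(s(z)),\quad R_1=16C_0/\rho,\quad Y=2R_1/\rho=32C_0\rho^{-2},$$
$$H(z)=z+\varepsilon\chi(|z|/R_1)h(z),\qquad\varepsilon=\frac{Y^{-(4d-4)n}}{C_5n}.$$
On $|z|\le2R_1$ we have $|s|\le Y^n$, $|h|\le2R_1\cdot CY^{(4d-4)n}$ and $|h'|=|u(s)+nsu'(s)|\le CnY^{(4d-4)n}$. So the Lipschitz constant of $\chi h$ is at most $CnY^{(4d-4)n}$, and for $C_5$ large $\varepsilon\chi h$ has Lipschitz constant at most $\frac12$; it vanishes at $0$. By Lemma 2, $H$ is quasiconformal; it is holomorphic off $V=\{R_1\le|z|\le2R_1\}$, and $|H(z)|\ge|z|/2$. Let $\tilde f=f\circ H$. The perturbation beats the error in (14):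
$$\frac\tau{\rho\varepsilon}\le C^n\,n^{N+1}\rho^{\,N-1-(8d-8)n}=C^nn^{N+1}\rho^{\,n+7}=C^nn^{-7n+9-56d}\to0.\tag{16}$$
This is the computation that fixes $N$ and the radius $\rho=n^{-8d}$.

**Step 3 (one application of $H$, pulled back to time $0$).** We express the effect of $H$ at time $i$ in the coordinate at time $0$. Let $|\xi|\le\rho(1+\frac2n)$, so $|s(\xi)|\le e^2$, and $y=f^i(\xi)$, $0\le i<n$; then $|y|\le2\rho$. As $\lambda_0^n=1$, (15) gives
$$s(y)=s(\xi)(1+e_i(\xi))^n=s(\xi)(1+O(n^2\rho)),\tag{17}$$
and $H(y)=y(1+\varepsilon u(s(y)))$ with $u(s(y))=O(1)$. In particular $|H(y)|\le3\rho$, and we may put $\xi'=H_i(\xi):=f^{-i}(H(f^i(\xi)))$. Then $|\xi'-\xi|\le2|H(y)-y|\le C\varepsilon\rho$. For $\xi\ne0$, the relation $f^i(\xi')=H(f^i(\xi))$ reads $\xi'(1+e_i(\xi'))=\xi(1+e_i(\xi))(1+\varepsilon u(s(y)))$. Since $e_i(\xi)-e_i(\xi')=O(n\varepsilon\rho)$ by (15),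
$$\frac{\xi'}\xi=(1+\varepsilon u(s(y)))\frac{1+e_i(\xi)}{1+e_i(\xi')}=1+\varepsilon\left(u(s(\xi))+O(n^2\rho)\right),\tag{18}$$
and $H_i(0)=0$.

**Step 4 (the return map).** Now compose. For $|z|\le\rho(1+\frac1n)$ let $\xi_0=z$, $\xi_{i+1}=H_i(\xi_i)$. Then $\tilde f^i(z)=f^i(\xi_i)$ by induction, because $f(H(f^i(\xi_i)))=f(f^i(\xi_{i+1}))$. By (18), as long as the $\xi_i$ are in the domain of Step 3, $\xi_i=z(1+O(n\varepsilon))$; since $n^2\varepsilon\to0$, all $\xi_i$, $i\le n$, stay in $|\xi|\le\rho(1+\frac2n)$, and $s(\xi_i)=s(z)(1+O(n^2\varepsilon))$. Hence each factor in (18) is $1+\varepsilon(u(s(z))+o(1))$, and $\xi_n=z(1+n\varepsilon(u(s(z))+o(1)))$. By (14), $\tilde f^n(z)=f^n(\xi_n)=\xi_n+F(\xi_n)=\xi_n(1+O(\tau/\rho))$, and $\tau/\rho=o(\varepsilon)$ by (16). Taking $n$-th powers and using $n^2\varepsilon\to0$,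
$$\tilde f^n(z)=z\left(1+n\varepsilon(u(s)+o(1))\right),\qquad s(\tilde f^n(z))=s+n^2\varepsilon\,(P(s)+o(1)),\tag{19}$$
uniformly on $|z|\le\rho(1+\frac1n)$, where $s=s(z)$. All points $\tilde f^i(z)$, $0\le i\le n$, have modulus at most $2\rho<R_1$, so $\tilde f^n$ is holomorphic there.

**Step 5 ($2d-1$ attracting cycles).** One is $0$, and the others come from the $s_j$.

Let $E_1=\{|z|<\rho/2\}$. There $|s|\le2^{-n}$, so $u(s)=-1+o(1)$ and $|\tilde f^n(z)|\le|z|(1-n\varepsilon/2)$; hence $\tilde f^n(E_1)\subset E_1$. The point $0$ is an attracting fixed point of $\tilde f$ with multiplier $\lambda(1+\varepsilon u(0))=\lambda(1-\varepsilon)$.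

Let $2\le j\le2d-1$. By (19) and the choice of $\kappa$, $|s-s_j|\le\kappa$ implies
$$|s(\tilde f^n(z))-s_j|\le\left(1-\tfrac34n^2\varepsilon\right)\kappa+o(n^2\varepsilon)\le\kappa(1-n^2\varepsilon/2).$$
Let $Q_j$ be one component of $\{|s(z)-s_j|\le\kappa\}$. Since the disc $|s-s_j|\le\kappa$ avoids $0$, and $z\mapsto(z/\rho)^n$ is a covering of $\mathbb C\setminus\{0\}$, $Q_j$ is a closed topological disc mapped homeomorphically by $s$. The components are rotated copies of each other. The disc is centered on the positive axis and avoids $0$, so its arguments lie in $(-\frac\pi2,\frac\pi2)$; hence points of distinct components differ in argument by at least $\pi/n$, and for large $n$ they have modulus at least $\rho/2$. So distinct components are at least $\frac\rho2\sin\frac\pi n\ge\frac\rho n$ apart. By (19), $\tilde f^n$ moves points by $O(n\varepsilon\rho)=o(\rho/n)$. So $\tilde f^n(Q_j)\subset\mathrm{int}\,Q_j$, and, by the Schwarz lemma in the coordinate $s$, $\mathrm{int}\,Q_j$ contains an attracting fixed point of $\tilde f^n$.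 By (17), $s(\tilde f^i(z))=s(\xi_i)(1+O(n^2\rho))=s(z)+o(1)$ for $0\le i\le n$ (for $i=n$ use (19)). So the orbit of $Q_j$ up to time $n$ lies in $\{|s-s_j|<2\kappa\}$. These sets are disjoint for different $j$ and avoid $0$.

So $\tilde f$ has $2d-1$ distinct attracting cycles in $E=\bigcup_{0\le i<n}\tilde f^i\left(E_1\cup\bigcup_j\mathrm{int}\,Q_j\right)$.

**Step 6 (the hypotheses of Lemma 1).** The set $E$ is open, forward invariant, and contained in $\{|z|\le3\rho\}$, so disjoint from $V$. For $z\in V$, $|H(z)|\ge R_1/2\ge1/r_0$, so $|\tilde f(z)|\le2C_0/R_1=\rho/8$, and $\tilde f(V)\subset E_1\subset E$. Here it matters that $\infty=b$ is a preimage of $z_0$. Lemma 1 gives a contradiction. $\blacksquare$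

## 9. Quadratic polynomials with a small cycle for infinitely many periods: proof of Proposition D

Let $P_\lambda(z)=\lambda z+z^2$. In Section 3 a $2$-cycle came out of $0$ as $\lambda$ left $-1$. We do the same at every root of unity and combine the resulting open conditions by Baire's theorem.

**Step 1 (the order of the zero at a root of unity).** This counts the periodic points that will leave $0$. Let $\lambda_*=e^{2\pi ip/q}$ in lowest terms. *$P_{\lambda_*}^q-\mathrm{id}$ has a zero of order exactly $q+1$ at $0$.* By the Leau–Fatou theorem the order is $\nu q+1$, where $\nu q\ge1$ is the number of attracting petals; they are permuted in $\nu$ cycles, and each cycle of petals attracts a finite critical point. There is only one, so $\nu=1$. (For $q=2$ this is the triple zero of $-2z^3+z^4$.) For $1\le j<q$, $P_{\lambda_*}^j-\mathrm{id}$ has a simple zero at $0$, because $\lambda_*^j\ne1$.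

**Step 2 (a $q$-cycle for nearby irrational $\alpha$).** Fix a disc $U$ around $0$, contained in $B(0,e^{-q^2})$, such that $0$ is the only zero of all these functions in $\overline U$. Fix also a smaller concentric disc $U'$ with $P_\lambda^i(U')\subset U$ for $0\le i<q$ and all $\lambda$ near $\lambda_*$. By Rouché there is $\eta(p/q)>0$ such that for irrational $\alpha$ with $|\alpha-p/q|<\eta(p/q)$ and $\lambda=e^{2\pi i\alpha}$:

* $P_\lambda^q-\mathrm{id}$ has exactly $q+1$ zeros (with multiplicity) in each of $U$ and $U'$, and $0$ is a simple one, since $\lambda^q\ne1$;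
* for $1\le j<q$ the only zero of $P_\lambda^j-\mathrm{id}$ in $U$ is $0$.

So the $q$ nonzero zeros in $U$ lie in $U'$; they have exact period $q$, and their orbits stay in $U$. The orbit of one of them consists of $q$ distinct nonzero zeros in $U$. Hence these zeros are simple and form one cycle, contained in $U\setminus\{0\}$.

**Step 3 (infinitely many $q$ at once).** The set
$$\bigcap_N\ \bigcup_{q\ge N}\ \bigcup_{p:\,(p,q)=1}\left\{\alpha:\left|\alpha-\tfrac pq\right|<\eta\left(\tfrac pq\right)\right\}$$
is an intersection of open dense sets, so by Baire it contains a dense $G_\delta$ set of irrational $\alpha$. For such $\alpha$ there are infinitely many $n=q$ with an $n$-cycle in $B(0,e^{-n^2})\setminus\{0\}$.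

**Step 4 (Cremer point, and cycles in the Julia set).** For such $\alpha$, $P_\lambda$ is not linearizable at $0$, since near a linearizable irrationally indifferent point there are no other periodic points (Section 3). So $0$ is a Cremer point and lies in $J(P_\lambda)$. A quadratic polynomial has at most one non-repelling cycle in $\mathbb C$ (Douady; Shishikura 1987). The point $0$ is already one, so the $n$-cycles are repelling and lie in the Julia set. Together with $0$, each of them gives $n+1$ points of $\mathrm{Per}_n$ in $B(0,e^{-n^2})$. $\blacksquare$
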